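# Graphs of separation dimension at most four with unbounded chromatic number

## Hanging copies of a graph on a set with two orders

Everything in this lecture turns on one construction. Its input is a graph whose vertices carry two linear orders. All graphs are finite and loopless, and permutations of a finite set are treated as linear orders on it.

**Definition (bi-ordered set, copy).** A *bi-ordered set* is a finite set with an ordered pair of linear orders $(<_1,<_2)$. If $P$ and $I$ are bi-ordered sets, a *copy* of $P$ in $I$ is a subset $S\subseteq I$ together with a bijection $\varphi_S:P\to S$ that preserves both orders. This bijection is unique if it exists, because an order-preserving bijection between finite linear orders is unique.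

Think of finitely many points in the plane, no two sharing a coordinate: $<_1$ compares first coordinates and $<_2$ compares second coordinates. For instance, if $P=\{p,q\}$ with $p<_1q$ and $q<_2p$, then a copy of $P$ in a planar point set is a pair of points on a descending line. If the two orders on $I$ coincide, then $I$ contains no copy of this $P$ at all.

**The construction.** Let $G=(V,E)$ be a graph, and let $\sigma_1,\sigma_2$ be two linear orders on $V$, so that $P=(V,\sigma_1,\sigma_2)$ is a bi-ordered set. Let $I$ be a bi-ordered set and let $\mathcal S=\{S_1,\dots,S_t\}$ be a family of copies of $P$ in $I$. Define $G'=G'(I,\mathcal S)$ as follows.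

* The vertex set is $I\cup(V\times\mathcal S)$.
* The *inner* edges are $(x,S)(y,S)$ for $xy\in E$ and $S\in\mathcal S$.
* The *matching* edges are $\varphi_S(x)\,(x,S)$ for $x\in V$ and $S\in\mathcal S$.

So $I$ is an independent set, and for each $S\in\mathcal S$ we hang a fresh copy $G_S$ of $G$, on the vertex set $V\times\{S\}$, and join it by a perfect matching to the points of $S$. The two orders decide which point of $S$ is matched to which vertex.

**Example.** Let $G=K_2$ with vertices $x,y$ and $x$ before $y$ in both $\sigma_1$ and $\sigma_2$. Let $I=\{1,2,3\}$ with both orders the usual one, and let $S_1=\{1,2\}$, $S_2=\{1,3\}$, $S_3=\{2,3\}$. Write $a_i=(x,S_i)$ and $b_i=(y,S_i)$. The inner edges are $a_1b_1,a_2b_2,a_3b_3$, and the matching edges are $1a_1,2b_1,1a_2,3b_2,2a_3,3b_3$. So $G'$ is the 9-cycle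
$$1,\ a_1,\ b_1,\ 2,\ a_3,\ b_3,\ 3,\ b_2,\ a_2,\ 1 .$$

Its chromatic number is $3$, while $\chi(K_2)=2$. That is what the construction is for: it raises the chromatic number by one, provided that $\mathcal S$ is rich enough.

**Lemma 1.** If $\chi(G)\ge m$ and every coloring of $I$ with $m$ colors has a monochromatic $S\in\mathcal S$, then $\chi(G')\ge m+1$.

*Proof.* Suppose that $G'$ has a proper coloring with $m$ colors. Restrict it to $I$. By hypothesis some $S\in\mathcal S$ is monochromatic, of color $\alpha$ say. Each vertex $(x,S)$ of $G_S$ is adjacent to $\varphi_S(x)\in S$, which has color $\alpha$, so $(x,S)$ does not have color $\alpha$. Hence $G_S\cong G$ is properly colored with the remaining $m-1$ colors, contradicting $\chi(G)\ge m$. $\square$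

In the example, every 2-coloring of $\{1,2,3\}$ has a monochromatic pair, so Lemma 1 gives $\chi(C_9)\ge3$, as it should.

Why two orders? If the only aim were to raise $\chi$, none would be needed: with $n=|V|$, take $|I|=m(n-1)+1$, let $\mathcal S$ be all $n$-subsets, choose any bijections, and the pigeonhole principle supplies a monochromatic $S$. The orders are there to control a second parameter, which we now define.

## Separating disjoint edges by orders

For a permutation $\sigma$ of $V(G)$ and disjoint sets $A,B\subseteq V(G)$, write $A\prec_\sigma B$ if every element of $A$ precedes every element of $B$ in $\sigma$. Say that $\sigma$ *separates* $A$ and $B$ if $A\prec_\sigma B$ or $B\prec_\sigma A$.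

**Definition (separation dimension).** A family $\mathcal F$ of permutations of $V(G)$ is *pairwise suitable* for $G$ if for every two disjoint edges $e,f\in E(G)$ some $\sigma\in\mathcal F$ separates $e$ and $f$. The *separation dimension* $\pi(G)$ is the cardinality of a smallest pairwise suitable family.

Equivalently, $\pi(G)$ is the smallest $k$ such that $V(G)$ can be embedded in $\mathbb R^k$ so that any two disjoint edges are separated by a hyperplane normal to one of the axes. The orders are the orders of the coordinates.

Three small remarks will be used constantly. First, reversing an order does not change which pairs it separates. Second, $\pi$ is monotone: if $H$ is a subgraph of $G$, then restricting the orders of a pairwise suitable family for $G$ to $V(H)$ gives one for $H$, so $\pi(H)\le\pi(G)$. Third, repeating an order in a list does no harm.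

**Cases by hand.** A star or a triangle has no two disjoint edges, so the empty family is pairwise suitable and $\pi=0$. The path $a,b,c,d$ has one pair of disjoint edges, $ab$ and $cd$, so $\pi=1$. On four vertices, an order $w_1,w_2,w_3,w_4$ separates exactly one pair of disjoint two-element sets, namely $\{w_1,w_2\}$ and $\{w_3,w_4\}$. The cycle $C_4$ has two pairs of disjoint edges, so $\pi(C_4)=2$; the complete graph $K_4$ has three, so $\pi(K_4)=3$.

Let $\chi$ be the chromatic number, $\omega$ the clique number, and let $\log$ be to base $2$. It is known that $\pi(G)\ge\log\lfloor\omega(G)/2\rfloor$; a proof will drop out in the last section. So a large clique forces a large $\pi$. The paper of Manu Basavaraju, L. Sunil Chandran, Rogers Mathew and Deepak Rajendraprasad, "Pairwise Suitable Family of Permutations and Boxicity" (arXiv:1212.6756, 2012), asks whether a large chromatic number does the same: is there an absolute constant $c$ with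
$$\pi(G)\ \ge\ \log\chi(G)-c\qquad\text{for every graph }G\,?\tag{1}$$

The answer is no, in a strong sense.

**Theorem A.** For every $m\ge2$ there is a finite graph $G$ with $\pi(G)\le4$ and $\chi(G)\ge m$.

Given $c$, take an integer $m\ge 2$ with $m>2^{4+c}$. The graph of Theorem A has $\log\chi(G)-c>4\ge\pi(G)$, so (1) fails for every $c$. More is true. Deleting a vertex lowers $\chi$ by at most one and does not increase $\pi$, so deleting vertices one at a time turns "$\chi(G)\ge m$" into "$\chi(G)=m$". Hence if $f(\chi(G))\le\pi(G)$ for all $G$, then $f(m)\le4$ for every $m\ge2$: no unbounded function of $\chi$ is a lower bound for $\pi$.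

We shall also prove three companions.

**Theorem B.** If $\pi(G)\le3$ then $\chi(G)\le32$. Hence $\sup\{\chi(G):\pi(G)\le k\}$ is finite if and only if $k\le3$.

**Theorem C.** In Theorem A, $G$ can in addition be chosen with girth larger than any prescribed $g$. Moreover one can have $\chi(G)=m$ exactly, and when $m\ge33$ then $\pi(G)=4$ exactly.

**Theorem D.** For all integers $m\ge2$ and $k\ge4$ there is a graph with $\chi(G)=m$ and $\pi(G)=k$.

Boundedness of $\chi$ for separation dimension $3$ was proved by Scott and Wood, "Separation dimension and degree"; the proof given here is short and self-contained.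

## Three orders on $G'$, and the edge they cannot handle

Suppose that we have good control of $G$, and want to write down a few orders on $G'(I,\mathcal S)$ that separate all pairs of disjoint edges. What pairs are there?

1. Two inner edges in the same copy $G_S$.
2. Inner edges in $G_S$ and $G_T$ with $S\ne T$.
3. Two matching edges.
4. A matching edge at $G_S$ and an inner edge of $G_T$ with $T\neq S$.
5. A matching edge $\varphi_S(v)\,(v,S)$ and an inner edge $(x,S)(y,S)$ of the same copy, with $v\notin\{x,y\}$.

A sensible first try uses one linear order on $I$ (take $<_1$ and $<_2$ equal), one order $\sigma_1$ on $V$, all $|V|$-subsets of $I$, and three orders on $G'$. To describe them, put for $u\in I$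
$$J_u=\{u\}\cup\{(x,S):\ \varphi_S(x)=u\}.$$
The sets $J_u$ partition $V(G')$. Each $J_u$ contains at most one vertex of each $G_S$, because $\varphi_S$ is injective. Both ends of a matching edge at $u$ lie in $J_u$.

The first order, $\tau_1$, lists the blocks $J_u$ in the order of $I$, with $u$ first in its block and then the vertices $(x,S_i)$ by increasing $i$. The second, $\tau_3$, lists $I$ first, then $V(G_{S_1}),\dots,V(G_{S_t})$, each copy ordered by an order $\sigma_3$ of $V$. The third, $\tau_4$, lists $I$ first, then $V(G_{S_t}),\dots,V(G_{S_1})$, each ordered by an order $\sigma_4$. (The index $2$ is left free on purpose.)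

On each copy $G_S$ these restrict to $\sigma_1,\sigma_3,\sigma_4$, so kind 1 is fine if $(\sigma_1,\sigma_3,\sigma_4)$ is pairwise suitable for $G$. Kinds 2 and 4 are handled by $\tau_3$ and $\tau_4$, kind 3 by the blocks of $\tau_1$. (The verifications are in the next section.) Kind 5 is the delicate one. In $\tau_1$ the three vertices $v,x,y$ give three different blocks, so the two edges are separated by $\tau_1$ exactly when $v$ is not between $x$ and $y$ in $\sigma_1$. In $\tau_3$ the point $\varphi_S(v)\in I$ comes before the whole inner edge, so separation happens exactly when $v$ precedes both $x$ and $y$ in $\sigma_3$; likewise for $\tau_4$ and $\sigma_4$. So the orders on $G$ must satisfy this: for every edge $xy$ and every vertex $v\notin\{x,y\}$,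

> $v$ is not between $x$ and $y$ in $\sigma_1$, or $v$ precedes both in $\sigma_3$, or $v$ precedes both in $\sigma_4$. $\quad(2)$

For an induction, (2) must pass from $G$ to $G'$, and here the attempt stops. Look inside one block. Let $e=u\,(x,S_i)$ be a matching edge and let $z=(y,S_j)\in J_u$ with $j<i$. In $\tau_1$ the block reads $u,\dots,z,\dots,(x,S_i),\dots$, so $z$ is between the ends of $e$. In $\tau_3$ and $\tau_4$ the end $u\in I$ of $e$ comes before $z$. So (2) fails for $e$ and $z$.

In the 9-cycle, with $\sigma_3,\sigma_4$ listing $x$ before $y$, the orders are
$$\tau_1:\ 1,a_1,a_2,\ 2,b_1,a_3,\ 3,b_2,b_3,$$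
$$\tau_3:\ 1,2,3,\ a_1,b_1,\ a_2,b_2,\ a_3,b_3,\qquad \tau_4:\ 1,2,3,\ a_3,b_3,\ a_2,b_2,\ a_1,b_1,$$
and $e=1a_2$, $z=a_1$ violates (2). One round later the violation is a genuine failure: for any set $S$ used in the next round, the matching edge $\varphi_S(a_1)\,(a_1,S)$ and the inner edge $(1,S)(a_2,S)$ are separated by none of the three new orders, by the "exactly when" statements above.

The bad vertex $z$ depends on the order inside the block. So add a second block order $\tau_2$ in which the interior of each block is listed by *decreasing* index: when $j<i$, the vertex $z$ comes after both ends of $e$ there. In the 9-cycle this is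
$$\tau_2:\ 1,a_2,a_1,\ 2,a_3,b_1,\ 3,b_3,b_2 .$$

This repair has a price. Even if $\sigma_1=\sigma_2$ to begin with, $\tau_1$ and $\tau_2$ are now different orders. In the next round both block orders must restrict on each copy to the right order: one to $\tau_1$, the other to $\tau_2$. A single linear order on the new set $I$ cannot do that. The new $I$ needs two orders, the hanging sets must be copies of the bi-ordered set $(V(G'),\tau_1,\tau_2)$, and "all $n$-subsets" is no longer available. So two things remain: to check that four orders suffice, and to find monochromatic copies of a prescribed bi-ordered set. (Theorem B will show that no trick with three orders could have carried the induction through.)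

## Four orders that reproduce themselves

Say that $v$ is *between* $x$ and $y$ in $\sigma$ if $x,v,y$ or $y,v,x$ occur in this order in $\sigma$.

**Definition (good system).** Four orders $(\sigma_1,\sigma_2,\sigma_3,\sigma_4)$ on $V(G)$ form a *good system* for $G$ if both conditions hold.

* **(G1)** They are pairwise suitable for $G$.
* **(G2)** For every edge $xy$ and every vertex $v\notin\{x,y\}$, at least one of the following holds: $v$ is not between $x$ and $y$ in $\sigma_1$; $v$ is not between $x$ and $y$ in $\sigma_2$; $v$ precedes both $x,y$ in $\sigma_3$; $v$ precedes both $x,y$ in $\sigma_4$.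

For $K_2$ any four orders are good: there are no two disjoint edges and no third vertex.

Now let $G=(V,E)$ have the good system $(\sigma_1,\dots,\sigma_4)$, put $P=(V,\sigma_1,\sigma_2)$, and let $I$ and $\mathcal S=\{S_1,\dots,S_t\}$ be as in the construction, with $G'=G'(I,\mathcal S)$ and blocks $J_u$. Define four orders on $V(G')$.

* $\tau_1$: the sets $J_u$ are consecutive blocks, arranged by $<_1$ on $I$. Inside $J_u$, first $u$, then the vertices $(x,S_i)$ in increasing order of $i$.
* $\tau_2$: the sets $J_u$ are consecutive blocks, arranged by $<_2$ on $I$. Inside $J_u$, first $u$, then the vertices $(x,S_i)$ in decreasing order of $i$.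
* $\tau_3$: first $I$ in any order, then $V(G_{S_1}),V(G_{S_2}),\dots,V(G_{S_t})$, each ordered by $\sigma_3$.
* $\tau_4$: first $I$ in any order, then $V(G_{S_t}),V(G_{S_{t-1}}),\dots,V(G_{S_1})$, each ordered by $\sigma_4$.

**Lemma 2.** $(\tau_1,\tau_2,\tau_3,\tau_4)$ is a good system for $G'$.

*Proof.*

**Step 1: each $\tau_i$ restricts to $\sigma_i$ on every copy.** This lets us reuse what we know about $G$. For $i=3,4$ it holds by definition. For $i=1,2$, the vertices $(x,S)$ and $(y,S)$ with $x\ne y$ lie in the different blocks $J_{\varphi_S(x)}$ and $J_{\varphi_S(y)}$, which are arranged by $<_i$. Since $\varphi_S$ preserves both orders, $\varphi_S(x)<_i\varphi_S(y)$ if and only if $x$ precedes $y$ in $\sigma_i$.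

**Step 2: condition (G1).** We separate two disjoint edges of $G'$, going through the five kinds.

*Two inner edges in the same $G_S$.* They correspond to two disjoint edges of $G$, which some $\sigma_i$ separates; by Step 1, $\tau_i$ separates the given edges.

*Inner edges in $G_S$ and $G_T$, $S\ne T$.* In $\tau_3$ all of one copy comes before all of the other.

*Two matching edges.* Each has exactly one end in $I$. As they are disjoint, these ends $u,w$ are different, so the edges lie in the different blocks $J_u$ and $J_w$, and $\tau_1$ separates them.

*A matching edge $u\,(v,S)$ and an inner edge of $G_T$, $T\ne S$.* If $S$ has smaller index than $T$, then $I\cup V(G_S)$ precedes $V(G_T)$ in $\tau_3$. If $S$ has larger index than $T$, then $I\cup V(G_S)$ precedes $V(G_T)$ in $\tau_4$.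

*A matching edge $u\,(v,S)$ and an inner edge $(x,S)(y,S)$ with $v\notin\{x,y\}$.* Here $u=\varphi_S(v)$. Apply (G2) in $G$ to the edge $xy$ and the vertex $v$. Suppose first that $v$ is not between $x$ and $y$ in $\sigma_i$, where $i\in\{1,2\}$. Then $v$ precedes both or follows both. Since $\varphi_S$ preserves order, in $\tau_i$ the block $J_u=J_{\varphi_S(v)}$, which contains both $u$ and $(v,S)$, precedes both or follows both of the blocks $J_{\varphi_S(x)}\ni(x,S)$ and $J_{\varphi_S(y)}\ni(y,S)$. So $\tau_i$ separates the two edges. Suppose instead that $v$ precedes both $x$ and $y$ in $\sigma_i$, where $i\in\{3,4\}$. Then in $\tau_i$ the point $u\in I$ precedes $(x,S)$ and $(y,S)$ because $I$ comes first, and $(v,S)$ precedes them by Step 1. So $\tau_i$ separates the two edges.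

**Step 3: condition (G2).** This keeps the induction alive. Let $e$ be an edge of $G'$ and $z\notin e$ a vertex.

*$e$ inner in $G_S$ and $z\in G_S$.* This is (G2) for $G$, by Step 1.

*$e$ inner and $z\in I$.* Then $z$ precedes both ends of $e$ in $\tau_3$.

*$e$ inner in $G_S$ and $z\in G_T$, $T\ne S$.* If $T$ has smaller index than $S$, then $z$ precedes both ends of $e$ in $\tau_3$; otherwise it does so in $\tau_4$.

*$e\subseteq J_u$ matching and $z\in J_w$ with $w\neq u$.* The block $J_u$ is consecutive in $\tau_1$ and does not contain $z$, so $z$ is not between the ends of $e$ in $\tau_1$.

*$e=u\,(x,S_i)$ matching and $z\in J_u$.* Since $z\ne u$, we have $z=(y,S_j)$ for some $y$ and $j$, and $j\ne i$ because $J_u$ contains at most one vertex of $G_{S_i}$. Recall that $u$ is first in $J_u$ in both block orders. If $j>i$, then $z$ follows both ends of $e$ in $\tau_1$. If $j<i$, then $z$ follows both ends of $e$ in $\tau_2$. In either case $z$ is not between the ends of $e$ in one of $\tau_1,\tau_2$.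

Every vertex of $G'$ lies in exactly one block, and in $I$ or in exactly one copy, so all cases are covered. $\square$

## Monochromatic copies of a bi-ordered set

**Lemma 3.** For every bi-ordered set $P$ and every $r\ge1$ there is a bi-ordered set $Q$ such that every coloring of $Q$ with $r$ colors contains a monochromatic copy of $P$.

Before the proof, an example of the set it builds. Let $P=\{p,q,s\}$ with $p<_1q<_1s$ and $p<_2s<_2q$. Replace each point of $P$ by a small copy of $P$. We get nine points, written as words of length two, with first order $pp,pq,ps,qp,qq,qs,sp,sq,ss$ and second order $pp,ps,pq,sp,ss,sq,qp,qs,qq$: both orders are lexicographic. Color the nine points red and blue. If each of the three clusters contains a blue point, pick one from each; the first letters alone decide both orders, so these three points form a blue copy of $P$. If some cluster has no blue point, that cluster is itself a red copy of $P$.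

*Proof.* Induct on $r$. For $r=1$ take $Q=P$. Let $r\ge2$, let $Q'$ work for $r-1$ colors, and let $Q=P\times Q'$ with both orders lexicographic, first coordinate first. Color $Q$ with $r$ colors.

If every fiber $\{p\}\times Q'$ contains a point of color $r$, choose one such point $(p,f(p))$ in each fiber. Two chosen points have different first coordinates, so in both orders they compare as their first coordinates do. Hence $p\mapsto(p,f(p))$ preserves both orders, and the chosen points form a copy of $P$ in color $r$.

Otherwise some fiber $\{p\}\times Q'$ contains no point of color $r$. This fiber is isomorphic to $Q'$ and uses at most $r-1$ colors, so by the choice of $Q'$ it contains a monochromatic copy of $P$. $\square$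

*Proof of Theorem A.* We show by induction on $m\ge2$ that there is a graph with a good system and chromatic number at least $m$. By (G1), such a graph has $\pi\le4$.

For $m=2$ take $K_2$ with any four orders. Now let $G=(V,E)$ have a good system $(\sigma_1,\dots,\sigma_4)$ and $\chi(G)\ge m$. Apply Lemma 3 to $P=(V,\sigma_1,\sigma_2)$ with $r=m$ to get $Q$. Let $I=Q$ and let $\mathcal S$ be the family of all copies of $P$ in $Q$. Every coloring of $I$ with $m$ colors has a monochromatic member of $\mathcal S$, so Lemma 1 gives $\chi(G'(I,\mathcal S))\ge m+1$. By Lemma 2, $G'(I,\mathcal S)$ has a good system. $\blacksquare$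

## Three orders force a vertex of degree at most 31

We turn to Theorem B. Recall that a graph is *$d$-degenerate* if every nonempty subgraph has a vertex of degree at most $d$, and that such a graph is $(d+1)$-colorable: remove a vertex of degree at most $d$, color the rest by induction, and give the vertex a color not used on its neighbors. So it suffices to bound the number of edges.

*Proof of Theorem B.* Let $\sigma_1,\sigma_2,\sigma_3$ be a pairwise suitable family for $G$, with orders repeated or arbitrary orders added if $\pi(G)<3$. Let $n=|V(G)|\ge1$.

**Step 1: reduce to edges that go forward in all three orders.** Orient each edge forward in $\sigma_1$. The edges fall into four types, according to whether they go forward or backward in $\sigma_2$ and in $\sigma_3$. Fix a type and let $H$ be the graph of its edges. Reversing orders does not affect separation, so we may reverse $\sigma_2$ and/or $\sigma_3$ so that all edges of $H$ go forward in all three orders. Write $x^k$ for the position of a vertex $x$ in the $k$th order. Then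
$$u^k<v^k\qquad\text{for every oriented edge }u\to v\text{ of }H\text{ and }k=1,2,3,\tag{3}$$
and any two disjoint edges of $H$ are separated by one of the three orders.

**Step 2: set aside a few special edges.** For each vertex $v$ with an in-edge in $H$ and each $j\in\{1,2,3\}$, *mark* the in-edge $b\to v$ with $b^j$ minimum. The first vertex of $\sigma_1$ has no in-edge, so at most $3(n-1)$ edges are marked.

**Step 3: each vertex $u$ has at most one unmarked out-edge.** This bounds the rest. Suppose that $u\to v$ and $u\to v'$ are unmarked, with $v\ne v'$. Let $K=\{k\in\{1,2,3\}:v'^k<v^k\}$. We claim that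
$$\text{for each }j\in\{1,2,3\},\ \text{the set }K\text{ contains an element different from }j.\tag{4}$$

Fix $j$, and let $b\to v$ be the in-edge of $v$ with $b^j$ minimum. It is marked, and $u\to v$ is not, so $b\ne u$ and $b^j<u^j$. By (3), $u^j<v'^j$, so
$$b^j<u^j<v'^j,\tag{5}$$
and in particular $b\ne v'$. Also $b\ne v$, $u\neq v$ and $v\ne v'$. So $bv$ and $uv'$ are disjoint edges of $H$, and some order, say the $k$th, separates them. Since $u^k<v^k$ by (3), it is $uv'$ that comes first, and hence $v'^k<b^k$. By (5), $b^j<v'^j$, so $k\ne j$. Finally $b^k<v^k$ by (3), so $v'^k<b^k<v^k$ and $k\in K$. This proves (4).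

If $K$ had at most one element, (4) would fail for $j$ equal to that element (or for any $j$, if $K$ is empty). So $|K|\ge2$. The situation is symmetric in $v$ and $v'$; exchanging them replaces $K$ by $\{k:v^k<v'^k\}=\{1,2,3\}\setminus K$. So $|\{1,2,3\}\setminus K|\ge2$ as well. But $2+2>3$, a contradiction.

**Step 4: count.** The last vertex of $\sigma_1$ has no out-edge, so by Step 3 at most $n-1$ edges of $H$ are unmarked. Together with Step 2, $|E(H)|\le4(n-1)$. Summing over the four types, $|E(G)|\le16(n-1)$. So the average degree of $G$ is at most $32(n-1)/n<32$, and $G$ has a vertex of degree at most $31$. The condition $\pi\le3$ passes to subgraphs, so every nonempty subgraph of $G$ has a vertex of degree at most $31$: $G$ is $31$-degenerate and $\chi(G)\le32$.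

**Step 5: the equivalence.** If $k\le3$, then $\pi(G)\le k$ implies $\chi(G)\le32$, so the supremum is finite. If $k\ge4$, the graphs of Theorem A have $\pi\le4\le k$ and arbitrarily large $\chi$, so the supremum is infinite. $\blacksquare$

Where does this argument stop for four orders? Run it with $K\subseteq\{1,2,3,4\}$. Everything goes through up to $|K|\ge2$ and $|\{1,2,3,4\}\setminus K|\ge2$, and now there is no contradiction, since $2+2=4$. Theorem A shows that no repair can bound $\chi$.

## Large girth by sparsifying the family of copies

For Theorem C the chromatic step stays the same. What must change is $\mathcal S$: the family of *all* copies is full of short cycles. In the 9-cycle example, the three pairs $\{1,2\},\{1,3\},\{2,3\}$ chase each other around, and that is exactly why $G'$ has a cycle.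

**Definition (Berge cycle).** A *Berge cycle* of length $\ell\ge2$ in a hypergraph consists of distinct vertices $v_1,\dots,v_\ell$ and distinct edges $S_1,\dots,S_\ell$ with $v_i,v_{i+1}\in S_i$ (indices mod $\ell$).

For example, two distinct edges sharing two vertices form a Berge cycle of length $2$, and the pairs $\{1,2\},\{2,3\},\{1,3\}$ form one of length $3$.

Two textbook inequalities are needed. Markov: a nonnegative random variable with mean $M>0$ exceeds $2M$ with probability at most $1/2$. Chernoff: if $X$ is binomial with mean $\mu$, then $X\le\mu/2$ with probability at most $e^{-\mu/8}$.

**Lemma 4.** Let $P$ be a bi-ordered set with $n\ge2$ elements, and let $r\ge1$, $g\ge2$. There are a bi-ordered set $I$ and a family $\mathcal S$ of copies of $P$ in $I$ such that every $r$-coloring of $I$ has a monochromatic $S\in\mathcal S$, and $\mathcal S$ has no Berge cycle of length at most $g$.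

*Proof.*

**Step 1: blow up $Q$ and choose copies at random.** The blow-up gives room to choose few copies. Let $Q$ be as in Lemma 3, $q=|Q|$, let $\mathcal Q$ be the set of all copies of $P$ in $Q$, and $D=|\mathcal Q|$; note $D\ge1$. Let $I=Q\times[N]$ with both orders lexicographic. For each $S\in\mathcal Q$ fix a listing $S=\{s_1,\dots,s_n\}$. A *transversal* of $S$ is a set $\{(s_1,i_1),\dots,(s_n,i_n)\}$ with $i_1,\dots,i_n\in[N]$. Its elements have different first coordinates, which alone decide both orders, so it is a copy of $P$. Each $S$ has $N^n$ transversals, and transversals of different $S$ are different because they project to different sets in $Q$. Choose each transversal, over all $S\in\mathcal Q$, independently with probability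
$$p=N^{1-n+\varepsilon},\qquad\varepsilon=\frac1{2g}.$$
Since $n\ge2$ and $\varepsilon<1$, we have $p\le1$.

**Step 2: few short Berge cycles.** Two given distinct points of $I$ lie together in at most $DN^{n-2}$ transversals: in none if their first coordinates agree, and otherwise in at most $N^{n-2}$ for each $S\in\mathcal Q$. Count Berge cycles of length $\ell\le g$ as sequences. There are at most $(qN)^\ell$ choices of $v_1,\dots,v_\ell$, then at most $(DN^{n-2})^\ell$ choices of $S_1,\dots,S_\ell$; these are distinct transversals, so all are chosen with probability $p^\ell$. The expected number is at most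
$$(qN)^\ell(DN^{n-2})^\ell p^\ell=(qD)^\ell N^{\varepsilon\ell}\le(qD)^gN^{1/2},$$
because $1+(n-2)+(1-n+\varepsilon)=\varepsilon$ and $\varepsilon\ell\le\varepsilon g=1/2$. Summing over $2\le\ell\le g$, the expected number of Berge cycles of length at most $g$ is at most $g(qD)^gN^{1/2}$. By Markov's inequality, with $C=2g(qD)^g$, which does not depend on $N$, there are at most $CN^{1/2}$ of them with probability at least $1/2$.

**Step 3: many chosen transversals in every large box.** This will keep the coloring property alive after deletions. For $S=\{s_1,\dots,s_n\}\in\mathcal Q$ and $A_1,\dots,A_n\subseteq[N]$ with all $|A_i|\ge N/r$, call $\bigcup_i\{s_i\}\times A_i$ a *box*. It contains $\prod_i|A_i|\ge(N/r)^n$ transversals of $S$. The number of chosen ones is binomial with mean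
$$\mu\ \ge\ (N/r)^n\,N^{1-n+\varepsilon}=r^{-n}N^{1+\varepsilon}.$$
By Chernoff's bound it is at most $\mu/2$ with probability at most $e^{-\mu/8}\le e^{-r^{-n}N^{1+\varepsilon}/8}$. There are at most $D2^{nN}$ boxes, and
$$D\,2^{nN}\,e^{-r^{-n}N^{1+\varepsilon}/8}\to0\qquad(N\to\infty),$$
since $N^{1+\varepsilon}$ grows faster than $N$. So with probability tending to $1$ every box contains more than $\tfrac12r^{-n}N^{1+\varepsilon}$ chosen transversals.

**Step 4: delete.** For $N$ large, the event of Step 3 has probability greater than $1/2$, so it occurs together with that of Step 2 for some outcome; also $\tfrac12r^{-n}N^{1+\varepsilon}>CN^{1/2}$. Fix such an $N$ and such an outcome. Delete one chosen transversal from each Berge cycle of length at most $g$, and let $\mathcal S$ be the family of those that remain. A Berge cycle of length at most $g$ in $\mathcal S$ would have been one before the deletion, and would have lost an edge; so there is none. At most $CN^{1/2}$ transversals were deleted, so every box still contains a member of $\mathcal S$.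

**Step 5: the coloring property.** Let an $r$-coloring of $I$ be given. Assign to each $s\in Q$ a color occurring at least $N/r$ times in $\{s\}\times[N]$. By Lemma 3 some $S=\{s_1,\dots,s_n\}\in\mathcal Q$ is monochromatic in this coloring of $Q$, of color $\alpha$ say. Let $A_i$ be the set of $a\in[N]$ such that $(s_i,a)$ has color $\alpha$; then $|A_i|\ge N/r$. The box of $S$ and $A_1,\dots,A_n$ contains a member of $\mathcal S$, and all points of the box have color $\alpha$. $\square$

**Lemma 5.** If $G$ has girth greater than $g$ and $\mathcal S$ has no Berge cycle of length at most $g$, then $G'(I,\mathcal S)$ has girth greater than $g$.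

*Proof.* Let $C$ be a cycle in $G'$ of length at most $g$.

**Step 1: read off a closed walk among the sets of $\mathcal S$.** The cycle $C$ is not contained in a single $G_S\cong G$, since $G$ has girth greater than $g$. There are no edges between different copies, so $C$ meets $I$. Let $v_1,\dots,v_\ell$ be the vertices of $C$ in $I$, in cyclic order; they are distinct. As $I$ is independent, between $v_i$ and $v_{i+1}$ (indices mod $\ell$; if $\ell=1$, all the way around from $v_1$ to $v_1$) the cycle passes through at least one vertex outside $I$, and stays in a single copy $G_{S_i}$. It enters and leaves this copy by matching edges at $v_i$ and $v_{i+1}$, so $v_i,v_{i+1}\in S_i$.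

A vertex of $I$ has at most one edge to each $G_S$. The two edges of $C$ at $v_i$ are different, so they go to different copies. If $\ell=1$, both edges at $v_1$ would go to $G_{S_1}$; hence $\ell\ge2$, and $S_{i-1}\ne S_i$ for all $i$.

**Step 2: the walk does not backtrack, so it contains a cycle.** Consider the incidence graph of $\mathcal S$: the bipartite graph with vertex classes $I$ and $\mathcal S$, in which $v$ is adjacent to $S$ when $v\in S$. In it, $v_1S_1v_2S_2\cdots v_\ell S_\ell v_1$ is a closed walk of length $2\ell\ge4$. It never goes back along the edge it has just used, cyclically: the neighbors of $v_i$ in the walk are $S_{i-1}\ne S_i$, and those of $S_i$ are $v_i\ne v_{i+1}$. The subgraph traversed by the walk is connected. If it were a forest, it would be a tree. Let $w$ be a vertex of the walk farthest in this tree from the start $v_1$. Then $w\ne v_1$, since the walk moves, and the vertices just before and just after $w$ in the walk are no farther from $v_1$ than $w$. In a tree, adjacent vertices have different distances from $v_1$, and $w$ has only one neighbor closer to $v_1$. So the walk would backtrack at $w$, which it does not. Hence the subgraph contains a cycle.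

**Step 3: the contradiction.** The subgraph has at most $2\ell$ edges, so this cycle has length $2\ell'\le2\ell$, where $\ell'\ge2$. It alternates between distinct vertices of $I$ and distinct members of $\mathcal S$, so it is a Berge cycle of length $\ell'\le\ell\le g$; here $\ell\le g$ because $C$ has length at most $g$. This contradicts the hypothesis on $\mathcal S$. $\square$

*Proof of Theorem C.* We may assume $g\ge2$. We show by induction on $m\geq 2$ that there is a graph with a good system, chromatic number at least $m$ and girth greater than $g$. For $m=2$ take $K_2$, which has no cycles. Given such a graph $G=(V,E)$ for $m$, apply Lemma 4 to $P=(V,\sigma_1,\sigma_2)$ with $r=m$; here $|V|\ge2$ since $\chi(G)\ge2$. With the resulting $I$ and $\mathcal S$, the graph $G'(I,\mathcal S)$ has a good system by Lemma 2, chromatic number at least $m+1$ by Lemma 1, and girth greater than $g$ by Lemma 5.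

By (G1), these graphs have $\pi\le4$. Deleting a vertex lowers $\chi$ by at most one, does not increase $\pi$, and does not decrease the girth. So deleting vertices one at a time we reach $\chi=m$ exactly. If $m\ge33$, Theorem B gives $\pi\ge4$, and hence $\pi=4$. $\blacksquare$

## Chromatic number and separation dimension chosen independently

For Theorem D we need bipartite graphs with every value of $\pi$, to be placed beside the graphs of Theorem C. Large $\pi$ comes from complete bipartite graphs, by a halving argument.

**Lemma 6.** If $N>2^t$, then $\pi(K_{N,N})>t$.

*Proof.* Let the sides be $A_0$ and $B_0$, and let permutations $\rho_1,\dots,\rho_t$ of $A_0\cup B_0$ be given. We find sets $A_0\supseteq A_1\supseteq\dots\supseteq A_t$ and $B_0\supseteq B_1\supseteq\dots\supseteq B_t$ with $|A_i|,|B_i|>2^{t-i}$ such that each of $\rho_1,\dots,\rho_i$ separates $A_i$ and $B_i$. For $i=0$ there is nothing to check.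

Given $A_{i-1}$ and $B_{i-1}$, restrict $\rho_i$ to their union, and take the shortest prefix containing at least half of $A_{i-1}$ or at least half of $B_{i-1}$. Suppose that it contains at least half of $A_{i-1}$. Since the prefix is shortest, without its last element it contained less than half of each set. So its last element lies in $A_{i-1}$, and the prefix still contains less than half of $B_{i-1}$. Let $A_i$ be the elements of $A_{i-1}$ in the prefix and $B_i$ the elements of $B_{i-1}$ outside it. Then $|A_i|\ge|A_{i-1}|/2>2^{t-i}$, $|B_i|\ge|B_{i-1}|/2>2^{t-i}$, and $A_i\prec_{\rho_i}B_i$. The other case is symmetric and gives $B_i\prec_{\rho_i}A_i$. The earlier permutations separate $A_i$ and $B_i$ because they separate the larger sets.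

At the end $|A_t|,|B_t|>1$. Choose distinct $a,a'\in A_t$ and distinct $b,b'\in B_t$. In each $\rho_i$, either both of $a,a'$ precede both of $b,b'$, or the other way around. To separate $ab$ from $a'b'$ in the first case, $b$ would have to precede $a'$, or $b'$ precede $a$; neither happens. The second case is the same with the roles of the sides exchanged. So no $\rho_i$ separates the disjoint edges $ab$ and $a'b'$. $\square$

This also proves the clique bound recalled earlier. Let $\omega(G)\ge2$, $N=\lfloor\omega(G)/2\rfloor$ and $t=\pi(G)$. Then $G$ contains $K_{N,N}$, so $\pi(K_{N,N})\le t$, and Lemma 6 gives $N\le2^t$, that is, $\pi(G)\ge\log\lfloor\omega(G)/2\rfloor$.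

*Proof of Theorem D.*

**Step 1: deleting one edge lowers $\pi$ by at most one.** For an edge $e=uv$ of $G$ we have $\pi(G)\le\pi(G-e)+1$. Indeed, add to an optimal family for $G-e$ a permutation beginning with $u,v$. It separates $e$ from every edge disjoint from $e$, and the old permutations separate all other pairs of disjoint edges.

**Step 2: for every $k\ge1$ there is a bipartite graph $B_k$ with $\pi(B_k)=k$.** By Lemma 6, take $N$ with $\pi(K_{N,N})>k$, and delete its edges one at a time until none remains, when $\pi=0$. By monotonicity $\pi$ never increases along the way, and by Step 1 it drops by at most one each time. So it takes the value $k$ at some moment. Since $k\ge1$, the graph $B_k$ has an edge, and $\chi(B_k)=2$.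

**Step 3: $\pi$ of a disjoint union.** If $\max(\pi(G),\pi(H))\ge1$, then $\pi(G\sqcup H)=\max(\pi(G),\pi(H))$. The inequality $\ge$ is monotonicity. For $\le$, let $s$ be the maximum, pad optimal families for $G$ and $H$ with further orders to lists of length $s$, and concatenate the $i$th order on $V(G)$ with the $i$th order on $V(H)$, for $i=1,\dots,s$. Two disjoint edges in the same part are separated because the concatenations restrict to the given orders. Two edges in different parts are separated by the first concatenation, which exists because $s\ge1$.

**Step 4: combine.** Given $m\ge2$ and $k\ge4$, let $G$ satisfy $\pi(G)\le4$ and $\chi(G)=m$, by Theorem C. Then $\chi(G\sqcup B_k)=\max(m,2)=m$, and by Step 3 $\pi(G\sqcup B_k)=\max(\pi(G),k)=k$, since $\pi(G)\le4\le k$. $\blacksquare$
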